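\title{Non-uniruled canonically polarized surfaces with vector fields in odd characteristic}

\begin{abstract}
For every prime $p\ge 3$ and every algebraically closed field $k$ of characteristic $p$ we construct smooth projective surfaces $X$ over $k$ that have ample canonical class, carry a nonzero global vector field, and are not uniruled. They are explicit purely inseparable covers of degree $p^2$ of the blow-up of $E\times E$ at $rs$ points, where $E$ is an ordinary elliptic curve. They satisfy $K_X^2=rs(p^2-2)$ and $c_2(X)=rs$, and $H^0(X,T_X)$ is spanned by one vector field $D$ with $D^p=D$.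
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $k$ be an algebraically closed field of characteristic $p>0$. A normal projective surface $X$ over $k$ is \emph{canonically polarized} if $K_X$ is ample. A \emph{global vector field} on a smooth surface $X$ is an element of $H^0(X,T_X)$, that is, a $k$-derivation $D\colon\mathcal O_X\to\mathcal O_X$. In characteristic $p$ the $p$-fold composite $D^p$ is again a derivation. The space $H^0(X,T_X)$ is the tangent space of the automorphism scheme $\operatorname{Aut}(X)$ at the identity, and for a smooth canonically polarized surface $\operatorname{Aut}(X)$ fails to be smooth exactly when $H^0(X,T_X)\neq0$.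

A surface $X$ is \emph{uniruled} if there are a curve $C$ and a dominant rational map $C\times\mathbb P^1\dashrightarrow X$. If the map is separable, pluricanonical forms of $X$ pull back injectively to $C\times\mathbb P^1$, which has none, so $K_X$ is not ample. The definition allows inseparable maps, for which this argument breaks down. Smooth canonically polarized surfaces that have a nontrivial global vector field and are not uniruled exist in characteristic $2$, by work of Shepherd-Barron. The following problem is posed in \cite{Tz}.

\begin{quote}
\emph{Do there exist a prime $p\ge3$, an algebraically closed field $k$ of characteristic $p$, and a smooth canonically polarized surface $X$ over $k$ such that $X$ has a nontrivial global vector field and is not uniruled?}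
\end{quote}

What should one expect? A curve of genus at least $2$ has no vector field in any characteristic, because its tangent bundle has negative degree, and the same then holds for a product of two such curves. On a general surface the degree count is not decisive. A vector field $D\ne0$ whose zero scheme has divisorial part $R$ gives a subsheaf $\mathcal O_X(R)\subset T_X$, and the negativity of $\det T_X$ can be absorbed by the quotient. Suppose that $D^p=D$. The rational functions killed by $D$ form a field $K$ with $k(X)^p\subset K\subset k(X)$. So there are purely inseparable maps $X\to Y\to X^{(p)}$ with $k(Y)=K$, and $X$ is uniruled if and only if $Y$ is. Under the local hypotheses of Proposition~\ref{prop:cover} below, the pullback of $K_Y$ is $K_X-(p-1)R$ away from finitely many points. The larger $p$ is, the more is subtracted, and one might guess that $K_Y$ becomes negative enough to force rational curves. This guess is wrong for every $p\geq 3$.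

Fix a prime $p\ge3$, an algebraically closed field $k$ of characteristic $p$, and the following data.
\begin{itemize}
\item An ordinary elliptic curve $E'$ over $k$, that is, one with a $k$-point of order $p$. Such curves exist for every $p$, since only finitely many $j$-invariants are supersingular. Put $E=E'^{(p)}$ and let $F\colon E'\to E$ be the relative Frobenius morphism.
\item Integers $r,s\ge2$, distinct points $c_1,\dots,c_r\in E(k)$, and distinct points $d_1,\dots,d_s\in E(k)$.
\item Integers $a_1,\dots,a_r,b_1,\dots,b_s$ prime to $p$, the \emph{weights}, such that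
\begin{equation}\label{eq:weights}
\sum_i a_i\equiv0,\qquad \sum_j b_j\equiv0,\qquad a_i+b_j\not\equiv0\pmod p\quad\text{for all } i,j .
\end{equation}
\end{itemize}
Such data exist: let $r,s$ be positive multiples of $p$ and let all weights be $1$. Then $a_i+b_j=2\not\equiv0$ because $p\ne2$.

\begin{theorem}\label{thm:main}
For each choice of these data there are a smooth projective surface $X$ over $k$ and a finite purely inseparable morphism $\pi\colon X\to W$ of degree $p^2$, where $W$ is the blow-up of $E\times E$ at the $rs$ points $(c_i,d_j)$, such that: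
\begin{enumerate}
\item[(1)] $K_X$ is ample, with $K_X^2=rs(p^2-2)$ and $c_2(X)=rs$;
\item[(2)] $H^0(X,T_X)=k\cdot D$ is one-dimensional, with $D^p=D\ne0$;
\item[(3)] $X$ is not uniruled.
\end{enumerate}
\end{theorem}

So the problem has a positive answer for every prime $p\ge3$ and every algebraically closed field of characteristic $p$. For example, $r=s=p$ with all weights $1$ gives $K_X^2=p^2(p^2-2)$ and $c_2(X)=p^2$, and larger multiples of $p$ give examples with $c_2$ arbitrarily large.

Section~\ref{sec:covers} describes the surfaces obtained by adjoining a $p$-th root and isolates three local situations in which such a surface is smooth and its natural vector field is regular. Section~\ref{sec:elliptic} shows the main device on a product of two elliptic curves, where it yields everything except ampleness. Section~\ref{sec:construction} constructs $X$, Sections~\ref{sec:smooth}--\ref{sec:rest} prove the theorem, and Section~\ref{sec:hyp} examines the hypotheses.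

\medskip
\noindent\textbf{Conventions.} Points are closed points. \emph{Parameters} at a point are a regular system of parameters of its local ring. Over $k$, regular and smooth are the same, and if $(t_1,t_2)$ are parameters at a point $x$ of a smooth surface, then $\Omega_{X,x}$ is free on $dt_1,dt_2$. With the dual basis $\partial_{t_1},\partial_{t_2}$, a vector field reads $D=D(t_1)\partial_{t_1}+D(t_2)\partial_{t_2}$, and its zero scheme at $x$ has ideal $(D(t_1),D(t_2))$. For a function field $K$ over the perfect field $k$, the kernel of $d\colon K\to\Omega_{K/k}$ is $K^p$, and $\dim_K\Omega_{K/k}$ is the transcendence degree of $K$.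

\section{Adjoining a $p$-th root}\label{sec:covers}

Let $D\neq0$ be a derivation of a field $L$ with $D^p=D$, and let $K=\ker D$. Since $T^p-T$ has the distinct roots $0,1,\dots,p-1$, the space $L$ is the sum of eigenspaces of $D$ with eigenvalues in $\mathbb F_p$. A suitable power $v$ of an eigenvector with nonzero eigenvalue satisfies $D(v)=v$. Then $v^p\in K$, and $L=K(v)$ because $zv^{-i}\in K$ whenever $D(z)=iz$. So every such derivation comes from adjoining a $p$-th root, and we reverse the process.

Let $Y$ be an integral projective surface over $k$ with function field $K$, and let $h\in K^*$ with $h\notin K^p$. Put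
\[
L=K(v)=K[T]/(T^p-h),\qquad v^p=h,
\]
a field of degree $p$ over $K$. Let $\tau\colon X\to Y$ be the normalization of $Y$ in $L$; it is finite, so $X$ is a normal projective surface. Let $D$ be the $K$-derivation of $L$ with $D(v)=v$. Then $D\ne0$, and $D^p=D$ because $D^p$ is a $K$-derivation with $D^p(v)=v$. The task is to choose $Y$ and $h$ so that $X$ is smooth and $D$ has no poles.

The generator $v$ can be adapted to a given point. A \emph{model} is a pair
\[
(h',v')=(h^lf^p,\;v^lf),\qquad f\in K^*,\quad l\in\mathbb Z,\quad p\nmid l .
\]
It satisfies $v'^p=h'$ and $D(v')=lv'\neq0$. Hence $v'\notin K$, and $L=K(v')$ because $[L:K]$ is prime. We will use one normalization repeatedly. If $h=u\,\xi^{\,n}f_1^p$ with $u,\xi,f_1\in K^*$ and $p\nmid n$, choose $l,m$ with $ln=1+pm$; then $f=f_1^{-l}\xi^{-m}$ gives a model with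
\begin{equation}\label{eq:normalize}
h'=u^l\xi .
\end{equation}

Normalizations are hard to compute directly. Instead we guess the local ring of $X$ and confirm the guess by showing that it is regular.

\begin{lemma}\label{lem:recognize}
Let $y\in Y$, $\mathcal O=\mathcal O_{Y,y}$, and let $z_1,\dots,z_n\in L$ satisfy $z_i^p\in\mathfrak m_y$. Suppose that $\mathcal O'=\mathcal O[z_1,\dots,z_n]$ has fraction field $L$ and that the ideal $\mathfrak m'=(\mathfrak m_y,z_1,\dots,z_n)$ of $\mathcal O'$ is generated by two elements. Then $\tau^{-1}(y)$ is a single point $x$, $\mathcal O'=\mathcal O_{X,x}$ is regular, and $\mathfrak m'=\mathfrak m_x$.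
\end{lemma}

\begin{proof}
The $p$-th power map is a ring homomorphism and sends the generators of $\mathcal O'$ into $\mathcal O$, so $z^p\in\mathcal O$ for all $z\in\mathcal O'$. The ring $\mathcal O'$ is finite over $\mathcal O$. Hence it is noetherian of dimension $2$, and every maximal ideal $\mathfrak n$ satisfies $\mathfrak n\cap\mathcal O=\mathfrak m_y$. For such $\mathfrak n$ we have $z\in\mathfrak n$ if and only if $z^p\in\mathfrak m_y$. So $\mathcal O'$ is local with maximal ideal $\mathfrak n=\{z: z^p\in\mathfrak m_y\}$. This ideal contains $\mathfrak m'$, and $\mathcal O'/\mathfrak m'$ is a quotient of $\mathcal O/\mathfrak m_y=k$, so $\mathfrak n=\mathfrak m'$. A two-dimensional local ring whose maximal ideal has two generators is regular, hence normal. Being normal, integral over $\mathcal O$ and of fraction field $L$, the ring $\mathcal O'$ is the integral closure of $\mathcal O$ in $L$. This is the semilocal ring of $X$ along $\tau^{-1}(y)$.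
\end{proof}

\begin{definition}\label{def:types}
A point $y\in Y$, with $\mathcal O=\mathcal O_{Y,y}$, is of type
\begin{itemize}
\item[(U)] if $\mathcal O$ is regular and some model has $h'=u\in\mathcal O^*$ with $u-u(y)\notin\mathfrak m_y^2$;
\item[(B)] if $\mathcal O$ is regular and some model has $h'\in\mathfrak m_y\setminus\mathfrak m_y^2$;
\item[(N)] if $\mathfrak m_y=(\xi,\mu,t)$ with $\xi\mu=t^p$ and some model has $h'=\xi$.
\end{itemize}
\end{definition}

The letters stand for unit, branch and node. Type (N) has the following origin. On the plane with coordinates $v_1,v_2$ the vector field $v_1\partial_{v_1}-v_2\partial_{v_2}$ multiplies $v_1^iv_2^j$ by $i-j$. Its kernel is spanned by the monomials with $i\equiv j\pmod p$, so it is generated by $\xi=v_1^p$, $\mu=v_2^p$, $t=v_1v_2$, with the relation $\xi\mu=t^p$. Thus the singular surface $\xi\mu=t^p$ is the quotient of the plane by this vector field, and one recovers the plane by adjoining $\xi^{1/p}$ and normalizing.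

To verify type (U) we will use the following test. If $\partial$ is a $k$-derivation of $\mathcal O$, then $\partial(\mathfrak m_y^2)\subset\mathfrak m_y$, so
\begin{equation}\label{eq:test}
\partial u\in\mathcal O^*\quad\Longrightarrow\quad u-u(y)\notin\mathfrak m_y^2 .
\end{equation}

\begin{lemma}\label{lem:local}
Let $y$ be of type \textup{(U)}, \textup{(B)} or \textup{(N)}, with model $(h',v')$ and $D(v')=lv'$. Then $X$ is regular at the unique point $x$ over $y$, and $D(\mathcal O_{X,x})\subset\mathcal O_{X,x}$. More precisely:
\begin{itemize}
\item[(U)] if $\mathfrak m_y=(u-u(y),\rho)$ and $v''=v'-u(y)^{1/p}$, then $(v'',\rho)$ are parameters at $x$ and $D=lv'\partial_{v''}$ does not vanish at $x$;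
\item[(B)] if $\mathfrak m_y=(h',\rho)$, then $(v',\rho)$ are parameters at $x$ and $D=lv'\partial_{v'}$ has zero scheme $\{v'=0\}$;
\item[(N)] $v_1=v'$ and $v_2=t/v'$ are parameters at $x$, and $D=l(v_1\partial_{v_1}-v_2\partial_{v_2})$ has zero scheme the reduced point $x$.
\end{itemize}
\end{lemma}

\begin{proof}
In types (U) and (B) an element $\rho$ as stated exists, because $\mathcal O$ is regular and the first generator is not in $\mathfrak m_y^2$. We apply Lemma~\ref{lem:recognize}. In each case $v'\in\mathcal O'$, so the fraction field is $L$.

(U) Take $\mathcal O'=\mathcal O[v'']$. Here $v''^p=u-u(y)\in\mathfrak m_y$, so $\mathfrak m'=(v''^p,\rho,v'')=(v'',\rho)$. We have $D(\rho)=0$ and $D(v'')=lv'$, which is a unit since $v'^p=u$ is.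

(B) Take $\mathcal O'=\mathcal O[v']$. Then $\mathfrak m'=(v'^p,\rho,v')=(v',\rho)$, $D(v')=lv'$ and $D(\rho)=0$.

(N) Take $\mathcal O'=\mathcal O[v_1,v_2]$. We have $v_1^p=\xi$, $v_2^p=t^p/\xi=\mu$ and $v_1v_2=t$. So $\mathfrak m'=(v_1^p,v_2^p,v_1v_2,v_1,v_2)=(v_1,v_2)$. Since $D(t)=0$, we get $D(v_1)=lv_1$ and $D(v_2)=-lv_2$.

In each case $D$ kills $\mathcal O$ and maps the generators of $\mathcal O'$ into $\mathcal O'$, so it preserves $\mathcal O'$ by the Leibniz rule.
\end{proof}

\begin{proposition}\label{prop:cover}
Suppose that every point of $Y$ is of type \textup{(U)}, \textup{(B)} or \textup{(N)}. Then: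
\begin{enumerate}
\item[(a)] $X$ is smooth, and $D$ is a nonzero element of $H^0(X,T_X)$ with $D^p=D$.
\item[(b)] The zero scheme of $D$ is the disjoint union of a smooth curve $R$ (possibly empty) and a finite reduced scheme $Z$. The points of $R$ and $Z$ are those over the points of type \textup{(B)} and \textup{(N)}, respectively, and $v'$ is a local equation of $R$ in type \textup{(B)}.
\item[(c)] Let $Y^0=Y\setminus\tau(Z)$, a smooth surface. If $M$ is a line bundle on $Y$ with $\omega_{Y^0}\cong M|_{Y^0}$, then $\omega_X\cong\tau^*M\otimes\mathcal O_X((p-1)R)$.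
\end{enumerate}
\end{proposition}

\begin{proof}
Parts (a) and (b) follow from Lemma~\ref{lem:local}; the set $Z$ is finite because it consists of isolated points of the zero scheme of $D$.

For (c), the usual comparison of canonical classes is not available, since $\tau$ is inseparable and pulls every rational $2$-form back to zero. We match $2$-forms on $Y$ and on $X$ in another way, replacing $dh/h$ by $dv/v$. From $L=K[T]/(T^p-h)$ we get
\begin{equation}\label{eq:OmegaL}
\Omega_{L/k}=\bigl(L\otimes_K\Omega_{K/k}/(dh)\bigr)\oplus L\,dv .
\end{equation}
Here $dh\ne0$ in the two-dimensional space $\Omega_{K/k}$, because $h\notin K^p$. For a model $(h',v')$ and an element $z\in K$ with $dh\wedge dz\ne0$ put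
\[
\theta_Y=\frac{dh'}{h'}\wedge dz,\qquad \theta_X=\frac{dv'}{v'}\wedge dz .
\]
First let $(h',v')=(h,v)$. The image of $dz$ is a basis of the first summand of \eqref{eq:OmegaL}, so $\theta_X\ne0$. Consider the divisor $\Theta=\operatorname{div}\theta_X-\tau^*\operatorname{div}\theta_Y$ on $X^0=X\setminus Z$. It does not depend on the choices, for two reasons.
\begin{itemize}
\item Replace $z$ by $z'$ with $dh\wedge dz'\ne0$. Then $dz'=\alpha\,dh/h+\gamma\,dz$ with $\alpha,\gamma\in K$ and $\gamma\neq0$. Since $dh=0$ in $\Omega_{L/k}$, both forms are multiplied by the same $\gamma$.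
\item Replace $(h,v)$ by $(h^lf^p,v^lf)$. Then $dh'/h'=l\,dh/h$ and $dv'/v'=l\,dv/v+df/f$. In $\Omega_{L/k}$ the image of $df$ is a multiple of $dz$, so both forms are multiplied by the constant $l$.
\end{itemize}
We compute $\Theta$ at a point with the model and the element $z=\rho$ of Lemma~\ref{lem:local}. In type (U), $\frac{du}{u}\wedge d\rho$ generates $\omega_{Y^0}$ at $y$ and $\frac{dv'}{v'}\wedge d\rho=\frac{dv''}{v'}\wedge d\rho$ generates $\omega_X$ at $x$. So $\Theta=0$ near $x$, and $x\notin R$. In type (B), $dh'\wedge d\rho$ and $dv'\wedge d\rho$ are generators. Hence $\operatorname{div}\theta_Y=-\{h'=0\}$, whose pullback is $-pR$ since $h'=v'^p$, and $\operatorname{div}\theta_X=-R$. So $\Theta=(p-1)R$ everywhere on $X^0$, which gives the isomorphism of (c) on $X^0$. It extends to $X$ because $X$ is smooth and $Z$ is finite.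
\end{proof}

The condition that is hard to meet is (U). Since $dh'/h'=l\,dh/h$, it says that the logarithmic form $d\log h=dh/h$ does not vanish at $y$. We need a mechanism that keeps $d\log h$ nonzero at every point outside the branch curve.

\section{An ordinary elliptic curve and a first example}\label{sec:elliptic}

The mechanism comes from the Frobenius morphism $F\colon E'\to E$ and the $p$-torsion of $E'$. Since $k$ is perfect, $F^*$ identifies $k(E)$ with $k(E')^p$. The morphism $F$ is finite, flat, bijective and of degree $p$.

\begin{lemma}\label{lem:frob}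
Let $P'\in E'$, $P=F(P')$, and let $t$ be a parameter at $P'$. Then $\sigma=t^p\in k(E)$ is a parameter at $P$, and $\mathcal O_{E',P'}=\mathcal O_{E,P}[t]/(t^p-\sigma)$.
\end{lemma}

\begin{proof}
As $P'$ is the only point over $P$, the ring $\mathcal O_{E',P'}$ is free of rank $p$ over $\mathcal O_{E,P}$ and the ramification index is $p$. So $p=\operatorname{ord}_{P'}(t^p)=p\operatorname{ord}_P(\sigma)$, and $\sigma$ is a parameter. The quotient $\mathcal O_{E',P'}/(\sigma)=k[t]/(t^p)$ is spanned by $1,t,\dots,t^{p-1}$. By Nakayama's lemma these $p$ elements generate the free module $\mathcal O_{E',P'}$ of rank $p$, so they form a basis.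
\end{proof}

\begin{lemma}\label{lem:w}
There is a function $w\in k(E')^*$ with the following property. At every point $P'\in E'$ with parameter $t$ one has $w=w_0t^{pm}$ with $m\in\mathbb Z$, where both $w_0$ and $dw_0/dt$ are units of $\mathcal O_{E',P'}$.
\end{lemma}

\begin{proof}
Since $E'$ is ordinary, $\operatorname{Pic}^0(E')\cong E'(k)$ contains a class of order $p$. Let $\delta$ be a divisor in this class and let $\operatorname{div}(w)=p\delta$. Then $w=w_0t^{pm}$ with $w_0$ a unit and $m$ the coefficient of $P'$ in $\delta$, and $d\log w=d\log w_0$ is regular at $P'$. If $dw=0$, then $w=w_1^p$ and $\delta=\operatorname{div}(w_1)$ is principal, which is false. So $d\log w$ is a nonzero regular $1$-form on the elliptic curve $E'$, hence nowhere zero. As $d\log w=w_0^{-1}(dw_0/dt)\,dt$, the function $dw_0/dt$ is a unit.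
\end{proof}

\begin{lemma}\label{lem:g}
There are $g_1,g_2\in k(E)^*$ and divisors $N_1,N_2$ on $E$ with $\operatorname{div}g_1=\sum a_ic_i-pN_1$ and $\operatorname{div}g_2=\sum b_jd_j-pN_2$.
\end{lemma}

\begin{proof}
A divisor on $E$ is principal if and only if it has degree $0$ and sums to the origin $O$ in the group $E(k)$. Let $n=\frac1p\sum a_i\in\mathbb Z$. Multiplication by $p$ is surjective on $E(k)$, so there is a point $c$ such that $p$ times $c$ equals the sum of $\sum a_ic_i$ in $E(k)$. The divisor $N_1=c+(n-1)O$ has degree $n$ and sum $c$, so $\sum a_ic_i-pN_1$ is principal. The same argument with $b_j,d_j$ gives $g_2$.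
\end{proof}

The next example contains the main idea: a function that creates zeros of $D$ is multiplied by $w$, which prevents poles.

\begin{example}\label{ex:product}
Let $Y_0=E\times E'$ and $h_0=g_1w$, where $g_1$ and $w$ are pulled back from the two factors. Let $y=(c,P')$, let $\xi$ and $t$ be parameters at $c$ and $P'$, and let $\partial_t$ be the derivation of $\mathcal O_{Y_0,y}$ dual to $dt$ in the basis $d\xi,dt$. It kills the functions coming from the first factor.

If $c\notin\{c_1,\dots,c_r\}$, write $g_1=g_0\xi^{pn}$ with $g_0$ a unit at $c$. Then $h_0$ is $u=g_0w_0$ times a $p$-th power, and $\partial_tu=g_0\,dw_0/dt$ is a unit. By \eqref{eq:test}, $y$ is of type (U), whatever the zeros of $dg_0$ are. If $c=c_i$, then $h_0=u\xi^{a_i}f_1^p$ with $u$ a unit, and \eqref{eq:normalize} shows that $y$ is of type (B). By Proposition~\ref{prop:cover}, the cover $\tau_0\colon X_0\to Y_0$ is smooth, $D$ is a global vector field, and $K_{X_0}\sim(p-1)R$ with $pR=\tau_0^*\bigl(\sum\{c_i\}\times E'\bigr)$. The surface $X_0$ is not uniruled, by Lemma~\ref{lem:uniruled} below. But the curves $\{c_i\}\times E'$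 are fibers, so $R^2=0$ and $K_{X_0}$ is not ample.

The factor $w$ cannot be dropped. The field $k(E)(g_1^{1/p})=k(E)^{1/p}$ is the function field of an elliptic curve, on which $v\partial_v$ vanishes at the points over the $c_i$. A nonzero rational vector field on an elliptic curve has a divisor of degree $0$, so $v\partial_v$ has poles.
\end{example}

\begin{remark}\label{rem:abelian}
The equality $K^2=0$ is forced. Let $Y$ be an abelian surface all of whose points are of type (U) or (B), and let $\Lambda=\tau(R)$, a smooth curve with local equation $h'$. Then $d\log h$ is a nowhere vanishing section of $\Omega_Y(\log\Lambda)$, so $c_2(\Omega_Y(\log\Lambda))=0$. The residue sequence $0\to\Omega_Y\to\Omega_Y(\log\Lambda)\to\mathcal O_\Lambda\to0$ gives $c(\Omega_Y(\log\Lambda))=(1-\Lambda)^{-1}=1+\Lambda+\Lambda^2$. Hence $\Lambda^2=0$, and $K_X\sim(p-1)R$ with $pR=\tau^*\Lambda$ has square zero.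
\end{remark}

\section{Construction of $X$}\label{sec:construction}

What made Example~\ref{ex:product} work is a derivation $\partial_t$ that kills the branch function and sends $w_0$ to a unit. The functions killed by $\partial_t$ are not only those from the first factor: they include all functions pulled back under $\operatorname{id}\times F\colon E\times E'\to E\times E$. In general, let $\psi\colon W\to E$ be a surface over $E$ and $Y=W\times_EE'$. By Lemma~\ref{lem:frob}, $Y$ is locally given by $t^p=\psi^*\sigma$, so it carries a derivation $\partial_t$ that kills all functions on $W$. We may therefore branch along curves in two directions, provided that both are transverse to the fibers of $\psi$, so that their preimages in $Y$ stay smooth.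

Curves in two directions meet, and crossings of branch curves are harmful: the surface $v^p=\xi\eta$ is singular at the origin only, hence normal and singular. We separate the curves by blowing up before the base change. This seems only to move the problem, since the branch function has order $a_i+b_j$ along the exceptional curve, which meets both strict transforms. But the exceptional curve lies in a fiber of $\psi$. Where $\psi$ is smooth its equation is $\psi^*\sigma=t^p$, a $p$-th power on $Y$, so no branching occurs. At the one point of the exceptional curve where $\psi$ is not smooth, $Y$ acquires the singularity $\xi\mu=t^p$, and type (N) takes over.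

\subsection*{The surface $W$}
Let $A=E\times E$ with coordinates $(x_1,x_2)$, and let $\varphi\colon A\to E$, $\varphi(x_1,x_2)=x_1+x_2$. Put
\[
H_i=\{c_i\}\times E,\qquad V_j=E\times\{d_j\},\qquad Q_{ij}=(c_i,d_j),\qquad g=g_1(x_1)\,g_2(x_2)\in k(A)^* .
\]
The map $(x_1,x_2)\mapsto(x_1,x_1+x_2)$ is an automorphism of $A$, so $\varphi$ is smooth. It restricts to isomorphisms $H_i\cong E$ and $V_j\cong E$. Let $\beta\colon W\to A$ be the blow-up of all $Q_{ij}$, with exceptional curves $\Gamma_{ij}$ and strict transforms $\tilde H_i\cong H_i$, $\tilde V_j\cong V_j$, and let $\psi=\varphi\circ\beta\colon W\to E$. Since $\beta^*H_i=\tilde H_i+\sum_j\Gamma_{ij}$ and $\beta^*V_j=\tilde V_j+\sum_i\Gamma_{ij}$, Lemma~\ref{lem:g} gives, on $W$,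
\begin{equation}\label{eq:divg}
\operatorname{div}(g)=\sum_i a_i\tilde H_i+\sum_j b_j\tilde V_j+\sum_{i,j}(a_i+b_j)\Gamma_{ij}-p\,\beta^*(N_1\times E+E\times N_2).
\end{equation}
From now on we write $\sigma$ also for the pullback to $A$ or $W$ of a function $\sigma$ on $E$.

\begin{lemma}\label{lem:W}
\begin{enumerate}
\item[(a)] The curves $\tilde H_1,\dots,\tilde H_r,\tilde V_1,\dots,\tilde V_s$ are pairwise disjoint.
\item[(b)] The morphism $\psi$ is smooth except at exactly one point $q_{ij}$ on each $\Gamma_{ij}$. For any parameter $\sigma$ of $E$ at $\psi(q_{ij})$ there are parameters $(\xi,\mu)$ at $q_{ij}$ with $\sigma=\xi\mu$ and $\Gamma_{ij}=\{\xi=0\}$. No $\tilde H_i$ or $\tilde V_j$ passes through any of these points.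
\item[(c)] If $q\in\Gamma_{ij}\setminus\{q_{ij}\}$ and $\sigma$ is a parameter of $E$ at $\psi(q)$, then $\sigma$ is a local equation of $\Gamma_{ij}$ at $q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The $H_i$ are pairwise disjoint, and so are the $V_j$. The curves $H_i$ and $V_j$ meet only at $Q_{ij}$, transversally, so the blow-up separates them.

(b) Outside the $\Gamma_{ij}$ the map $\psi$ agrees with $\varphi$ and is smooth. Let $\xi$ be the pullback under $x_1$ of a parameter at $c_i$. By the automorphism above, $(\xi,\sigma)$ are parameters of $A$ at $Q_{ij}$. In the chart $\sigma=\xi\mu$ of the blow-up, $\Gamma_{ij}=\{\xi=0\}$, the forms $d\xi,d\mu$ are a basis of $\Omega_W$ along $\Gamma_{ij}$, and $d\sigma=\xi\,d\mu+\mu\,d\xi$ vanishes on $\Gamma_{ij}$ only at the point $q_{ij}$ where $\mu=0$. In the chart $\xi=\sigma\nu$, the forms $d\sigma,d\nu$ are a basis, so $d\sigma$ does not vanish. The point $q_{ij}$ corresponds to the tangent direction $\{d\sigma=0\}=\ker d\varphi$ at $Q_{ij}$. Only $\tilde H_i$ and $\tilde V_j$ meet $\Gamma_{ij}$, at the tangent directions of $H_i$ and $V_j$. These differ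 from $\ker d\varphi$ because $\varphi|_{H_i}$ and $\varphi|_{V_j}$ are isomorphisms.

(c) Since $\psi$ contracts $\Gamma_{ij}$ to $\psi(q)$, a local equation $\gamma\in\mathfrak m_q$ of $\Gamma_{ij}$ divides $\sigma$. Since $\psi$ is smooth at $q$, we have $\sigma\notin\mathfrak m_q^2$, so $\sigma/\gamma$ is a unit.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,-1.3)--(0,1.3) node[above]{$H_i$};
\draw[thick] (-1.3,0)--(1.3,0) node[right]{$V_j$};
\draw[dashed] (-1.1,1.1)--(1.1,-1.1) node[below right]{$\Phi$};
\fill (0,0) circle (1.5pt) node[above right]{$Q_{ij}$};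
\draw[->] (3.5,0)--(2.5,0) node[midway,above]{$\beta$};
\draw (4,0)--(8.2,0) node[right]{$\Gamma_{ij}$};
\draw[thick] (4.7,-1.3)--(4.7,1.3) node[above]{$\tilde H_i$};
\draw[thick] (6,-1.3)--(6,1.3) node[above]{$\tilde V_j$};
\draw[dashed] (7.3,-1.3)--(7.3,1.3) node[above]{$\tilde\Phi$};
\fill (7.3,0) circle (1.5pt) node[below right]{$q_{ij}$};
\end{tikzpicture}
\caption{Left: on $E\times E$, the curves $H_i=\{c_i\}\times E$ and $V_j=E\times\{d_j\}$ and the fiber $\Phi$ of the addition map pass through $Q_{ij}=(c_i,d_j)$ in three distinct directions. Right: after the blow-up $\beta$, their strict transforms meet the exceptional curve $\Gamma_{ij}$ in three distinct points. The fiber of $W\to E$ contains $\Gamma_{ij}+\tilde\Phi$, with a node at $q_{ij}$.}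
\label{fig:blowup}
\end{figure}

Figure~\ref{fig:blowup} shows the configuration.

\subsection*{The surface $Y$}
Let $Y=W\times_EE'$ with projection $\pi_Y\colon Y\to W$. As a base change of $F$, the map $\pi_Y$ is finite, flat of degree $p$, and bijective. Let $y\in Y$ have images $q\in W$ and $P'\in E'$, and let $t$ and $\sigma=t^p$ be as in Lemma~\ref{lem:frob}. Then
\begin{equation}\label{eq:OY}
\mathcal O_{Y,y}=\mathcal O_{W,q}[t]/(t^p-\sigma),\qquad \mathfrak m_y=(\mathfrak m_q,t).
\end{equation}
Since $\psi$ is generically smooth, $d\sigma\ne0$ in $\Omega_{k(W)/k}$, so $\sigma\notin k(W)^p$ and $k(W)[t]/(t^p-\sigma)$ is a field. The free $\mathcal O_{W,q}$-module $\mathcal O_{Y,y}$ embeds in this field, so $Y$ is integral. If $\psi$ is smooth at $q$ and $(\sigma,\rho)$ are parameters at $q$, then $\mathfrak m_y=(t^p,\rho,t)=(t,\rho)$, so $Y$ is regular at $y$ with parameters $(t,\rho)$. At the point $y_{ij}$ over $q_{ij}$ we have $\mathfrak m_{y_{ij}}=(\xi,\mu,t)$ and $\xi\mu=t^p$.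

By \eqref{eq:OY} there is an $\mathcal O_{W,q}$-derivation $\partial_t$ of $\mathcal O_{Y,y}$ with $\partial_tt=1$. On the subring $\mathcal O_{E',P'}=\mathcal O_{E,P}[t]$ it agrees with $d/dt$, since both kill $\mathcal O_{E,P}\subset k(E')^p$ and send $t$ to $1$.

\subsection*{The surface $X$}
Let $h=wg\in k(Y)^*$. Then $\partial_th=g\,dw/dt\ne0$, so $h\notin k(Y)^p$. Let $\tau\colon X\to Y$, $L$, $v$ and $D$ be as in Section~\ref{sec:covers}, and let $\pi=\pi_Y\circ\tau\colon X\to W$. This morphism is finite of degree $p^2$, and it is purely inseparable since $L^{p^2}\subset k(Y)^p\subset k(W)$. As $W$ is normal, the $p^2$-th power of every local section of $\mathcal O_X$ lies in $\mathcal O_W$, so $\pi$ is a universal homeomorphism.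

\section{Smoothness of $X$ and the zeros of $D$}\label{sec:smooth}

\begin{proposition}\label{prop:types}
Let $y\in Y$ lie over $q\in W$. Then $y$ is of type \textup{(N)} if $q=q_{ij}$ for some $i,j$, of type \textup{(B)} if $q\in\bigcup\tilde H_i\cup\bigcup\tilde V_j$, and of type \textup{(U)} otherwise.
\end{proposition}

\begin{proof}
Keep the notation of \eqref{eq:OY} and write $w=w_0t^{pm}$ as in Lemma~\ref{lem:w}. By \eqref{eq:divg}, $g$ is the product of a unit $g_0\in\mathcal O_{W,q}^*$, a $p$-th power in $k(W)^*$, and the local equations of those curves $\tilde H_i,\tilde V_j,\Gamma_{ij}$ that pass through $q$, raised to the powers $a_i,b_j,a_i+b_j$. Put $u=w_0g_0\in\mathcal O_{Y,y}^*$. At most one exceptional curve passes through $q$. If $\psi$ is smooth at $q$, we take $\sigma=t^p$ as its equation, by Lemma~\ref{lem:W}(c), so its contribution to $h$ is a $p$-th power in $k(Y)$.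

\emph{Suppose $q$ is not a $q_{ij}$ and lies on no $\tilde H_i,\tilde V_j$.} Then $\psi$ is smooth at $q$, $Y$ is regular at $y$, and $h=uf_1^p$ with $f_1\in k(Y)^*$. So $(u,v/f_1)$ is a model. Since $\partial_t$ kills $g_0$, we get $\partial_tu=g_0\,dw_0/dt$, a unit by Lemma~\ref{lem:w}. By \eqref{eq:test}, $y$ is of type (U).

\emph{Suppose $q\in\tilde H_i$.} Let $f$ be a local equation of $\tilde H_i$. Since $\psi|_{\tilde H_i}$ is an isomorphism onto $E$, the function $\sigma$ restricts to a parameter of the smooth curve $\tilde H_i$ at $q$. So $(f,\sigma)$ are parameters at $q$, and $(f,t)$ are parameters at $y$. By Lemma~\ref{lem:W}(a), $h=uf^{a_i}f_1^p$ with $f_1\in k(Y)^*$. As $p\nmid a_i$, \eqref{eq:normalize} gives a model with $h'=u^lf\in\mathfrak m_y\setminus\mathfrak m_y^2$, so $y$ is of type (B). For $q\in\tilde V_j$ replace $\tilde H_i,a_i$ by $\tilde V_j,b_j$.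

\emph{Suppose $q=q_{ij}$.} By Lemma~\ref{lem:W}(b), only $\Gamma_{ij}=\{\xi=0\}$ passes through $q$, so $h=u\xi^{\,a_i+b_j}f_1^p$. As $p\nmid a_i+b_j$, \eqref{eq:normalize} gives a model with $h'=u^l\xi$. Put $\xi'=u^l\xi$ and $\mu'=u^{-l}\mu$. Then $\mathfrak m_y=(\xi',\mu',t)$, $\xi'\mu'=\xi\mu=t^p$ and $h'=\xi'$, so $y$ is of type (N).
\end{proof}

Let $R_i,S_j\subset X$ be the reduced preimages of $\tilde H_i,\tilde V_j$. They are irreducible and pairwise disjoint, because $\pi$ is a homeomorphism.

\begin{corollary}\label{cor:smooth}
The surface $X$ is smooth, and $D$ is a nonzero global vector field with $D^p=D$. Its zero scheme is the disjoint union of the curve $R=\sum R_i+\sum S_j$ and the set $Z$ of the $rs$ reduced points over the $q_{ij}$. Moreover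
\begin{equation}\label{eq:pull}
\pi^*\tilde H_i=pR_i,\qquad \pi^*\tilde V_j=pS_j .
\end{equation}
\end{corollary}

\begin{proof}
Apply Proposition~\ref{prop:cover}(a),(b). For \eqref{eq:pull}, the local equation $f$ of $\tilde H_i$ or $\tilde V_j$ equals $u^{-l}v'^p$, and $v'$ is a local equation of $R$.
\end{proof}

\section{The canonical class}\label{sec:canonical}

\begin{proposition}\label{prop:K}
We have $K_X\sim\pi^*K_W+(p-1)R$ and $pK_X\sim\pi^*B$, where
\[
B=p\sum_{i,j}\Gamma_{ij}+(p-1)\Bigl(\sum_i\tilde H_i+\sum_j\tilde V_j\Bigr).
\]
\end{proposition}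

\begin{proof}
By Proposition~\ref{prop:cover}(c), the first formula follows from $\omega_{Y^0}\cong\pi_Y^*\omega_W|_{Y^0}$ on $Y^0=Y\setminus\{y_{ij}\}$. The fiber product $Y\subset W\times E'$ is the inverse image of the diagonal $\Delta\subset E\times E$ under the dominant morphism $\psi\times F$, so it is an effective Cartier divisor with $\mathcal O(Y)=(\psi\times F)^*\mathcal O(\Delta)$. Hence $\mathcal O(Y)|_Y$ is the pullback of $\mathcal O(\Delta)|_\Delta\cong T_E\cong\mathcal O_E$, which is trivial. Since $\omega_{E'}$ is trivial too, adjunction for the smooth surface $Y^0$ gives $\omega_{Y^0}\cong(\omega_{W\times E'}\otimes\mathcal O(Y))|_{Y^0}\cong\pi_Y^*\omega_W|_{Y^0}$. For the second formula, $K_A\sim0$ gives $K_W\sim\sum\Gamma_{ij}$; multiply the first formula by $p$ and use \eqref{eq:pull}.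
\end{proof}

Ampleness can now be tested on $W$. Every component of $B$ has negative self-intersection, so the positivity depends on the coefficients $p$ and $p-1$. Recall the Nakai--Moishezon criterion: a divisor $B$ on a smooth projective surface is ample if and only if $B^2>0$ and $B\cdot C>0$ for every irreducible curve $C$.

\begin{lemma}\label{lem:ample}
The divisor $B$ is ample, with $B\cdot\Gamma_{ij}=p-2$, $B\cdot\tilde H_i=s$, $B\cdot\tilde V_j=r$ and $B^2=rs(p^2-2)$.
\end{lemma}

\begin{proof}
The curves $H_i$ and $V_j$ have self-intersection $0$ and contain $s$ and $r$ blown-up points. So $\tilde H_i^2=-s$, $\tilde V_j^2=-r$, $\Gamma_{ij}^2=-1$ and $\tilde H_i\cdot\Gamma_{ij}=\tilde V_j\cdot\Gamma_{ij}=1$, and all other pairs of components of $B$ are disjoint. Therefore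
\[
B\cdot\Gamma_{ij}=-p+2(p-1)=p-2,\qquad B\cdot\tilde H_i=ps-(p-1)s=s,\qquad B\cdot\tilde V_j=pr-(p-1)r=r,
\]
\[
B^2=p\cdot rs(p-2)+(p-1)(rs+sr)=rs(p^2-2).
\]
These numbers are positive since $p\ge3$. Let $C$ be an irreducible curve that is not a component of $B$. Then $\beta(C)$ is a curve, so it meets the ample divisor $H_1+V_1$ on $E\times E$. Hence $C$ meets $\beta^{-1}(H_1\cup V_1)\subset\operatorname{Supp}B$. As $B$ is effective and $C\not\subset\operatorname{Supp}B$, we get $B\cdot C>0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]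
The pullback of an ample divisor under a finite morphism is ample, so $pK_X\sim\pi^*B$ is ample, and so is $K_X$. Intersection numbers of pullbacks are multiplied by $\deg\pi=p^2$, so $p^2K_X^2=p^2B^2$ and $K_X^2=rs(p^2-2)$. For a smooth projective surface, $c_2$ equals the $\ell$-adic Euler number $e$ (with $\ell\ne p$). A universal homeomorphism induces an isomorphism on $\ell$-adic cohomology, and blowing up a point raises $e$ by $1$. Hence $c_2(X)=e(X)=e(W)=e(A)+rs=rs$.
\end{proof}

\section{Vector fields and rational curves}\label{sec:rest}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]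
By Corollary~\ref{cor:smooth}, $D$ is a section of the rank two bundle $T_X(-R)$ with zero-dimensional zero scheme $Z$. The Koszul complex of such a section is exact. Since $\det(T_X(-R))=\mathcal O_X(-K_X-2R)$, twisting it by $R$ gives
\begin{equation}\label{eq:koszul}
0\to\mathcal O_X(R)\to T_X\to\mathcal I_Z(-K_X-R)\to0,
\end{equation}
where the section $1$ of $\mathcal O_X(R)$ maps to $D$. As $K_X$ is ample and $R$ is effective, $(-K_X-R)\cdot K_X<0$, so $-K_X-R$ is not linearly equivalent to an effective divisor. Hence $H^0(\mathcal I_Z(-K_X-R))=0$ and $H^0(X,T_X)=H^0(X,\mathcal O_X(R))$.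

It remains to show that $R$ does not move. By \eqref{eq:pull}, $p^2R_i^2=(\pi^*\tilde H_i)^2=p^2\tilde H_i^2$, so $R_i^2=-s$; the same computation with $\tilde V_j$ gives $S_j^2=-r$. Let $R'\ge0$ with $R'\sim R$. The components of $R$ are disjoint, so $R'\cdot R_i=R_i^2<0$ and $R'\cdot S_j=S_j^2<0$. An effective divisor that is negative on an irreducible curve contains it, so $R'\ge R$. Then $R'-R$ is effective and principal, hence $0$. Thus $h^0(\mathcal O_X(R))=1$ and $H^0(X,T_X)=kD$.
\end{proof}

\begin{remark}
Sequence \eqref{eq:koszul} gives a second computation of $c_2(X)$, by counting zeros of $D$. We have $K_X\cdot R_i=p^{-2}\,\pi^*B\cdot\pi^*\tilde H_i=s$ and $K_X\cdot S_j=r$, so $R\cdot(K_X+R)=0$ and $c_2(X)=-R\cdot(K_X+R)+\operatorname{length}Z=rs$.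
\end{remark}

\begin{lemma}\label{lem:uniruled}
A surface $S$ with a dominant rational map to a product $E_1\times E_2$ of elliptic curves is not uniruled.
\end{lemma}

\begin{proof}
Otherwise, composition gives a dominant rational map $f\colon C\times\mathbb P^1\dashrightarrow E_1\times E_2$, defined on a dense open set $U$. For $c\in C$ with $U_c=U\cap(\{c\}\times\mathbb P^1)\neq\emptyset$, the restriction of $f$ to $U_c$ extends to a morphism $\mathbb P^1\to E_1\times E_2$. Both of its components are constant: a nonconstant map $\mathbb P^1\to E_i$, separable or not, would embed $k(E_i)$ in $k(\mathbb P^1)$, and $k(E_i)$ would be rational by L\"uroth's theorem. So each $f(U_c)$ is a point. Choose $\lambda\in\mathbb P^1$ with $U\cap(C\times\{\lambda\})\ne\emptyset$. This curve meets $U_c$ for all but finitely many $c$, so $f(U)$ is the union of the image of this curve and finitely many points. Hence $f$ is not dominant, a contradiction.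
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
Apply Lemma~\ref{lem:uniruled} to the surjection $\beta\circ\pi\colon X\to E\times E$.
\end{proof}

With Corollary~\ref{cor:smooth} and the properties of $\pi$ from Section~\ref{sec:construction}, this completes the proof of Theorem~\ref{thm:main}.

\section{The role of the hypotheses}\label{sec:hyp}

That $E'$ is ordinary is used only to produce $w$ in Lemma~\ref{lem:w}, and $w$ is needed only at points of type (U). The congruences $\sum a_i\equiv\sum b_j\equiv0$ are necessary for Lemma~\ref{lem:g}, because principal divisors have degree $0$. Together with $p\nmid a_i,b_j$ they force $r,s\ge2$. The condition $p\nmid a_i,b_j$ gives type (B) along $\tilde H_i$ and $\tilde V_j$. The condition $p\nmid a_i+b_j$ gives type (N) at $y_{ij}$, and without it smoothness fails.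

\begin{remark}\label{rem:singular}
Keep all hypotheses except the last one in \eqref{eq:weights}, and suppose that $p\mid a_i+b_j$. Then $X$ is singular over $q=q_{ij}$. Indeed, now $h=uf_1^p$ with $u=w_0g_0$ and $\partial_tu$ units at $y=y_{ij}$. Choose an affine neighborhood $U$ of $y$ of the form $t^p=\sigma$ over an open subset of $W$, on which $u$ and $\partial_tu$ are units and $U\setminus\{y\}$ is smooth. Let $U'\to U$ be the cover $T^p=u$. By \eqref{eq:test} and Lemma~\ref{lem:local}(U), $U'$ is regular away from the point over $y$. It is a local complete intersection, so it is normal by Serre's criterion, and therefore open in $X$. Its local ring over $y$ is the quotient of the four-dimensional regular local ring $\mathcal O_{W,q}[t,T']_{(\xi,\mu,t,T')}$, with $T'=T-u(y)^{1/p}$, by two relations. One of them, $t^p-\xi\mu$, lies in the square of the maximal ideal. So the embedding dimension is at least $3$.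
\end{remark}

For $p=2$ all weights are odd, so $a_i+b_j$ is even and \eqref{eq:weights} has no solution. The hypothesis $p\ge3$ enters a second time in $B\cdot\Gamma_{ij}=p-2>0$. For $p=3$, condition \eqref{eq:weights} forces all weights to be congruent, since $a_i+b_j\not\equiv0$ means $a_i\equiv b_j$; hence $3\mid r$ and $3\mid s$. For $p\ge5$ the weights $(a_1,a_2)=(1,-1)$ and $(b_1,b_2)=(2,-2)$ have sums $a_i+b_j\in\{\pm1,\pm3\}$, so $r=s=2$ is allowed and gives $K_X^2=4(p^2-2)$ and $c_2(X)=4$.

\begin{thebibliography}{1}

\bibitem{Tz}
Nikolaos Tziolas, \emph{Vector fields and moduli of canonically polarized surfaces in positive characteristic}, arXiv:1710.03076 (2017).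

\end{thebibliography}
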